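# Untwisting transitive groups on geodesic orbit Finsler spaces with $K\ge 0$

## 1. Fields of constant length against a Lagrangian family of Jacobi fields

The proof in these notes turns on a construction along a single geodesic: a vector field $\nu$ of constant length whose inner products with a maximal isotropic family of Jacobi fields are all constant. Non-negative curvature forces such a field to be parallel. We begin with this, and then say what it is for.

**Finsler metrics.** All manifolds are finite-dimensional. A Finsler metric $F:TM\to[0,\infty)$ is smooth and positive off the zero section, positively homogeneous of degree one, and strongly convex: for $E=\frac12F^2$ and $y\in T_xM\setminus0$, the Hessian $g_y$ of $E|_{T_xM}$ at $y$ is positive definite. We do not assume $F(-y)=F(y)$.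

**Example (a non-reversible norm).** On $\mathbb R^n$ let $F(y)=|y|+\langle b,y\rangle$ with $|b|<1$. It is positive off $0$, and $g_y=dF_y\otimes dF_y+F(y)\,\mathrm{Hess}\,F_y$, where $\mathrm{Hess}\,F_y$ is $|y|^{-1}$ times the orthogonal projection onto $y^\perp$. If $g_y(v,v)=0$, then $v=\lambda y$ and $0=dF_y(v)=\lambda F(y)$, so $v=0$. Hence $F$ is a Finsler metric with constant coefficients (a Minkowski norm).

**Textbook facts** (for example Bao–Chern–Shen). For a nowhere zero field $T$, the Chern connection with reference vector $T$ gives a torsion-free covariant derivative $D$ with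
$$Z\,g_T(U,W)=g_T(D_ZU,W)+g_T(U,D_ZW)+2C_T(D_ZT,U,W),\tag{1.1}$$
where the Cartan tensor $C_T$ is symmetric and vanishes if one argument is $T$. Along a nonconstant geodesic $c$ take $T=c'$ and write $g=g_{c'}$, $D=D_{c'}$. Then $Dc'=0$, so $\frac{d}{dt}g(U,W)=g(DU,W)+g(U,DW)$. Variation fields of families of geodesics are Jacobi fields, i.e. they satisfy
$$D^2J+RJ=0,\tag{1.2}$$
where $R=R_{c'}$ is $g$-self-adjoint and $Rc'=0$. The flag curvature is
$$K(x,y,y\wedge v)=\frac{g_y(R_yv,v)}{g_y(y,y)g_y(v,v)-g_y(y,v)^2}.$$
Since $R_yy=0$ and $R_y$ is self-adjoint, adding a multiple of $y$ to $v$ does not change $g_y(R_yv,v)$. So $K\ge0$ is equivalent to $g(RW,W)\ge0$ for all $W$. For a Riemannian metric, $K$ is the sectional curvature. For a Minkowski norm on $\mathbb R^n$ the geodesics are affine lines, $D=\frac d{dt}$ along them, Jacobi fields are $a+tb$, so $R=0$.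

**Definition (Lagrangian family).** Let $m=\dim M$. An $m$-dimensional space $\mathcal J$ of Jacobi fields along $c$ is Lagrangian if $g(DJ,J')=g(J,DJ')$ for all $J,J'\in\mathcal J$. It is enough to check this at one time, because $\frac d{dt}\big(g(DJ,J')-g(J,DJ')\big)=-g(RJ,J')+g(J,RJ')=0$.

**Lemma 1.** Let $c:\mathbb R\to M$ be a nonconstant geodesic along which $g(RW,W)\ge0$ for all $W$. Let $\mathcal J$ be a Lagrangian family along $c$, and let $\nu$ be a smooth field along $c$ such that $g(\nu,\nu)$ is constant and $g(\nu,J)$ is constant for every $J\in\mathcal J$. Then $D\nu=0$ and $R\nu=0$ along $c$.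

**Step 1: at most times $\mathcal J$ spans the tangent space.** This lets us describe $\mathcal J$ by a first-order equation. Fix $t_0$ and let $\mathcal J_0=\{J\in\mathcal J:J(t_0)=0\}$. A Jacobi field is determined by $(J(t_0),DJ(t_0))$, so $\{DJ(t_0):J\in\mathcal J_0\}$ has dimension $\dim\mathcal J_0$. For $J\in\mathcal J_0$, $J'\in\mathcal J$ we have $g(DJ,J')=g(J,DJ')=0$ at $t_0$, so this space is orthogonal to $\{J'(t_0):J'\in\mathcal J\}$, which has dimension $m-\dim\mathcal J_0$. Together they span $T_{c(t_0)}M$. Take a basis of $\mathcal J_0$, extend it to a basis of $\mathcal J$, and divide the members of $\mathcal J_0$ by $t-t_0$. The divided fields extend smoothly, with value $DJ(t_0)$ at $t_0$, so at $t_0$, and therefore near $t_0$, the new fields form a basis of the tangent space. For $t\ne t_0$ near $t_0$ it follows that $J\mapsto J(t)$ is bijective from $\mathcal J$ to $T_{c(t)}M$. Thus the times at which this map is not bijective are isolated. Call the other times regular.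

**Step 2: the computation.** This converts constancy into curvature. At regular times define $S$ by $DJ=SJ$ for $J\in\mathcal J$. It is symmetric because $\mathcal J$ is Lagrangian. From $-RJ=D(SJ)=(DS)J+S^2J$ we get $DS+S^2+R=0$. For $J\in\mathcal J$,
$$0=\tfrac d{dt}g(\nu,J)=g(D\nu,J)+g(\nu,SJ)=g(D\nu+S\nu,J),$$
so $D\nu=-S\nu$. Then $D^2\nu=-(DS)\nu-S\,D\nu=(S^2+R)\nu+S^2\nu=2S^2\nu+R\nu$. Hence
$$0=\tfrac{d^2}{dt^2}g(\nu,\nu)=2|D\nu|^2+2g(D^2\nu,\nu)=2|D\nu|^2+4|S\nu|^2+2g(R\nu,\nu)=6|D\nu|^2+2g(R\nu,\nu).$$
Both terms are $\ge0$, so $D\nu=0$ and $g(R\nu,\nu)=0$. As $R$ is self-adjoint and non-negative, $R\nu=0$. This holds at regular times, and by continuity at all times. $\square$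

**Example (a great circle).** On the round $S^2$ let $c$ be a unit speed great circle and $\mathbf e$ a parallel unit normal along it. Then $\mathcal J=\mathrm{span}(c',\cos t\,\mathbf e)$ is Lagrangian, since $Dc'=0$ and $c'\perp\mathbf e$. The zeros of $\cos t$ are the non-regular times. A field with constant products against $\mathcal J$ is $ac'+\frac{b}{\cos t}\mathbf e$; it is smooth only for $b=0$, and then $\nu=ac'$ is parallel with $R\nu=0$, as the lemma says.

What is this for? We shall meet spaces $M=N\times V$ with $V$ a Euclidean vector space, on which a semidirect product $L\ltimes V$ acts by isometries, the group $L$ moving $N$ and rotating $V$ at the same time. Given $\alpha\in V^*$, the field $\nu$ will be the metric dual of the 1-form $\langle\alpha,dv\rangle$ along a geodesic $(x(t),v(t))$. Lemma 1 will imply that, for $Z$ in the Lie algebra of $L$, the function $\langle\alpha,Zv(t)\rangle$ is affine in $t$. A separate argument shows it is bounded, so it is constant. This will say that the metric does not change if $\alpha$ alone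 is rotated, and then the rotation of $V$ can be removed from the group action.

## 2. Quasi-compact groups, twisted products, and the two theorems

**Definition (g.o. space).** A connected Finsler manifold $(M,F)$ is a geodesic orbit (g.o.) Finsler manifold if it is homogeneous and every constant speed geodesic is an orbit of a one-parameter group of isometries: $c(t)=\exp(tX)\cdot c(0)$ with $X\in\mathrm{Lie}\,I(M,F)$.

**Definition (quasi-compact).** A Lie algebra is compact if it is the direct sum of a compact semisimple Lie algebra and an abelian one; equivalently, if it carries an $\mathrm{ad}$-invariant inner product. A Lie group is quasi-compact if its Lie algebra is compact.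

**Example (Minkowski space).** In $\mathbb R^n$ with a Minkowski norm the geodesic $x+ty$ is the orbit of the translations by $ty$. So this is a g.o. space with $K=0$, and the quasi-compact group $\mathbb R^n$ is transitive.

**Example (a non-quasi-compact isometry group).** For the Euclidean plane, $I_0=SO(2)\ltimes\mathbb R^2$. A translation generator $w\ne0$ has $\mathrm{ad}\,w\neq0$ nilpotent, which is not skew for any inner product. So $I_0$ is not quasi-compact, but its subgroup $\mathbb R^2$ is, and it is transitive.

**Example (the twist).** On Euclidean $\mathbb R^3=\mathbb R\times\mathbb C$ the group $\mathbb R\ltimes\mathbb C$ acts isometrically and simply transitively by $(k,w)(x,v)=(x+k,\ w+e^{ik}v)$. Its Lie algebra is solvable and not abelian, hence not compact. Dropping the rotation, $(k,w)(x,v)=(x+k,\ v+w)$, gives the quasi-compact group $\mathbb R\times\mathbb C$. Any metric invariant under the twisted group has dual energy of the form $E^*(x,p,\alpha)=f(p,e^{-ix}\alpha)$; the untwisted group preserves it exactly if $f(p,e^{i\theta}\alpha)=f(p,\alpha)$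 for all $\theta$. So an invariance under rotation of $\alpha$ alone is what has to be proved.

The question, from Ming Xu, "Geodesic orbit Finsler space with $K\geq0$ and the (FP) condition", arXiv:1907.05985 (2019), is whether a connected simply connected g.o. Finsler manifold with non-negative flag curvature always admits a quasi-compact Lie group acting isometrically and transitively. The answer was known to be positive when $(M,F)$ is normal homogeneous or $\delta$-homogeneous. The answer is yes in general.

**Theorem A.** Let $(M,F)$ be a connected simply connected g.o. Finsler manifold with non-negative flag curvature. Then a Lie group with compact Lie algebra acts isometrically and transitively on $(M,F)$.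

**Theorem B.** Let $(M_1,F)$ be a connected g.o. Finsler manifold with $K\ge0$, not necessarily simply connected. Let $\mathfrak g=\mathrm{Lie}\,I(M_1,F)$, with nilradical $\mathfrak n$. Then $\mathfrak n$ is abelian, its centralizer $\mathfrak c_{\mathfrak g}(\mathfrak n)$ is a compact Lie algebra, and the connected normal subgroup of $I_0(M_1,F)$ with Lie algebra $\mathfrak c_{\mathfrak g}(\mathfrak n)$ is transitive on $M_1$. If $M_1$ is simply connected, it is diffeomorphic to $N_c\times\mathbb R^c$, where $N_c$ is a compact homogeneous space of a compact semisimple group.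

The route is as follows. Sections 3–7 show that, up to coverings, the isometry group is $L\ltimes V$ with $L$ quasi-compact and $V$ an abelian ideal, and that the space is $N\times V$ with $N$ homogeneous under $L$. Sections 8–10 untwist. Section 11 proves Theorem B.

## 3. Homogeneous geodesics in the cotangent bundle

**Standing notation.** Let $M_1$ be as in Theorem B (for Theorem A, $M_1=M$). By Deng–Hou, Pacific J. Math. 207 (2002), $I(M_1,F)$ is a Lie group with compact isotropy groups; its identity component is transitive since $M_1$ is connected. Let $M$ be the universal cover of $M_1$ with the lifted metric and $G$ the universal covering group of $I_0(M_1,F)$, acting on $M$ by lifts. Its orbits are open, so $G$ is transitive on the connected manifold $M$. Fix $o\in M$ with isotropy group $H\subset G$. Since $M=G/H$ is simply connected and $G$ is connected, $H$ is connected. Its Lie algebra $\mathfrak h$ is also the isotropy algebra of $I_0(M_1,F)$ at the image of $o$. For $X\in\mathfrak g$ let $X^*$ be its action field; if $X^*=0$ on $M$ then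 $X=0$. We use the following.

1. $\mathrm{Ad}(H)\subset GL(\mathfrak g)$ is compact. It is generated by $e^{\mathrm{ad}\,\mathfrak h}$, so it is the image under $\mathrm{Ad}$ of the identity component of a compact isotropy group. Consequently $\mathrm{ad}\,\eta$ is semisimple for $\eta\in\mathfrak h$, and $\mathfrak h$ carries an $\mathrm{ad}(\mathfrak h)$-invariant inner product.
2. A central element $Z$ of $\mathfrak g$ lying in $\mathfrak h$ is $0$: $\exp(tZ)$ fixes $o$ and commutes with the transitive group $G$, so it fixes every point.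
3. Every constant speed geodesic of $M$ is $\exp(tX)c(0)$ with $X\in\mathfrak g$: project it to $M_1$, use the g.o. property, and lift.
4. $K\ge0$ on $M$.

We identify $T_oM=\mathfrak g/\mathfrak h$ and $T_o^*M=\mathfrak h^\perp$, the annihilator of $\mathfrak h$ in $\mathfrak g^*$. Put $(\mathrm{ad}^*(Z)\xi)(Y)=-\xi([Z,Y])$.

**Legendre duality.** Let $E^*=\frac12F^{*2}$ be the convex conjugate of $E$ on fibers. It is positively 2-homogeneous, positive, smooth and strongly convex off $0$. The fiber derivative $dE:TM\setminus0\to T^*M\setminus0$ is a diffeomorphism with inverse $dE^*$, $E^*(dE_y)=E(y)$, and $\xi(y)\le F^*(\xi)F(y)$. The curves $dE_{c'}$, $c$ a geodesic, are the integral curves of the Hamiltonian field $X_{E^*}$ ($\dot q=\partial_pE^*$, $\dot p=-\partial_qE^*$). A group element $a$ acts on covectors by $a\xi=\xi\circ(a^{-1})_*$, and isometries commute with all of this.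

**Lemma 2.** Let $\xi\in\mathfrak h^\perp\setminus0$ and $X\in\mathfrak g$. Then $t\mapsto\exp(tX)\xi$ is an integral curve of $X_{E^*}$ if and only if
$$X\bmod\mathfrak h=dE^*(\xi)\quad\text{and}\quad\xi([X,\mathfrak g])=0.\tag{3.1}$$

*Proof.* The lift of the flow of $X^*$ to $T^*M$ is the Hamiltonian flow of $P_X(\eta)=\langle\eta,X^*\rangle$. Both $X_{P_X}$ and $X_{E^*}$ are invariant under $\exp(tX)$, so the curve is an integral curve of $X_{E^*}$ iff $d(P_X-E^*)=0$ at $\xi$. By transitivity, $T_\xi(T^*M)$ is spanned by vertical vectors and the lifted action fields of the $Z\in\mathfrak g$. On vertical vectors $d(P_X-E^*)$ is $X\bmod\mathfrak h-dE^*(\xi)$. Along the action field of $Z$ the function $E^*$ is constant, and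
$$dP_X=\tfrac d{ds}\big|_0P_X(\exp(sZ)\xi)=\tfrac d{ds}\big|_0\,\xi\big(\mathrm{Ad}(\exp(-sZ))X\big)=\xi([X,Z]).\qquad\square$$

The proof uses only invariance and transitivity, so Lemma 2 holds for every homogeneous Finsler space $G/H$. In our g.o. space, fact 3 provides for each $\xi\in\mathfrak h^\perp\setminus0$ an $X$ with (3.1). If moreover $\mathrm{ad}^*(Z)\xi\in\mathfrak h^\perp$, then $dE^*_\xi(\mathrm{ad}^*(Z)\xi)=(\mathrm{ad}^*(Z)\xi)(X)=\xi([X,Z])=0$. We record:
$$\xi,\ \mathrm{ad}^*(Z)\xi\in\mathfrak h^\perp,\ \xi\ne0\ \Longrightarrow\ dE^*_\xi(\mathrm{ad}^*(Z)\xi)=0.\tag{3.2}$$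

**Test on $\mathbb R\ltimes\mathbb C$.** Could a left-invariant Finsler metric on the group of Section 2 have all geodesics as orbits of the group itself? Then $\mathfrak h=0$ in the argument above, and (3.2) says that $E^*$ on $\mathfrak g^*$ is annihilated by all $\mathrm{ad}^*(Z)\xi$. Write $\xi=(p,\alpha)$ and let $w\in\mathbb C$. Since $[(\tau,0),(0,w)]=(0,i\tau w)$, we find $\mathrm{ad}^*(w)\xi:(\tau,u)\mapsto\alpha(i\tau w)$: only $p$ changes, at the constant rate $\alpha(iw)$. If $\alpha\ne0$ we can choose $w$ with $\alpha(iw)=1$, so $E^*$ is constant on the line $\{(p',\alpha):p'\in\mathbb R\}$. This is impossible, since $E^*$ is positively 2-homogeneous and positive. So isotropy is needed. The next section turns this computation into a lemma.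

**Moving frame.** Let $c(t)=\exp(tX)o$ be a nonconstant geodesic and $y=c'(0)$. Write a field along $c$ as $U=(\exp tX)_*u(t)$ with $u(t)\in\mathfrak g/\mathfrak h$. For constant $u$ the field satisfies $U(t+s)=(\exp sX)_*U(t)$, and $\exp(sX)$ is an isometry shifting $c$, so $DU(t+s)=(\exp sX)_*DU(t)$. Hence $DU=(\exp tX)_*(u'+Au)$ with a constant operator $A$. Likewise $R$ is constant in this frame, and $A$ is $g_y$-skew since $g(U,U')$ is constant for constant $u,u'$. The Jacobi equation becomes
$$u''+2Au'+(A^2+R)u=0.\tag{3.3}$$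

## 4. Ideals with abelian quotient

**Lemma 3.** Let $\mathfrak z\subset\mathfrak a$ be ideals of $\mathfrak g$ with $\mathfrak a/\mathfrak z$ abelian and $\mathfrak a\cap\mathfrak h=0$. Put $U=\mathfrak a/\mathfrak z$. Then $\mathfrak g\alpha=\mathfrak h\alpha$ for all $\alpha\in U^*$, $G$ preserves every $\mathrm{Ad}(H)$-invariant inner product on $U$, and every $C^1$ $\mathrm{Ad}(H)$-invariant function on $U\setminus0$ is $\mathrm{Ad}(G)$-invariant.

**Step 1: the line argument.** As in the test, we look for an affine line on which $E^*$ is constant. Let $0\ne\alpha\in U^*$, viewed as a functional on $\mathfrak a$ vanishing on $\mathfrak z$, and let $a\in\mathfrak a$ satisfy $\alpha([a,\mathfrak h])=0$. Since $\mathfrak a\cap\mathfrak h=0$, there is $\xi\in\mathfrak h^\perp$ with $\xi|_{\mathfrak a}=\alpha$. Put $\zeta=\mathrm{ad}^*(a)\xi$, so $\zeta(Y)=-\alpha([a,Y])$. It vanishes on $\mathfrak h$ by the choice of $a$, and on $\mathfrak a$ since $[\mathfrak a,\mathfrak a]\subset\mathfrak z$. Let $\xi_s=\xi+s\zeta\in\mathfrak h^\perp$. Then $\xi_s|_{\mathfrak a}=\alpha$,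 so $\xi_s\neq0$, and $\mathrm{ad}^*(a)\xi_s=\zeta$ because $[a,Y]\in\mathfrak a$, where $\xi_s=\xi$. By (3.2), $\frac{d}{ds}E^*(\xi_s)=dE^*_{\xi_s}(\zeta)=0$ for all $s\in\mathbb R$. A positive, positively 2-homogeneous function is unbounded on every line, so $\zeta=0$. We have shown
$$\alpha([a,\mathfrak h])=0\ \Longrightarrow\ \alpha([a,\mathfrak g])=0.$$

**Step 2: from annihilators to orbits.** The elements of $U$ annihilating $\mathfrak h\alpha\subset U^*$ are the classes of $a$ with $\alpha([a,\mathfrak h])=0$, and similarly for $\mathfrak g\alpha$. So $\mathfrak h\alpha\subset\mathfrak g\alpha$ have equal annihilators, and $\mathfrak g\alpha=\mathfrak h\alpha$. An $\mathrm{Ad}(H)$-invariant inner product on $U$ (one exists, as $\mathrm{Ad}(H)$ is compact) induces one on $U^*$. The function $|\alpha|^2$ has zero derivative along $\mathfrak h\alpha=\mathfrak g\alpha$, so the connected group $G$ acts orthogonally on $U^*$ and on $U$. Then $U\cong U^*$ as $G$-modules, so $\mathfrak gu=\mathfrak hu$ for $u\in U$. A $C^1$ $H$-invariant function on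 $U\setminus0$ has zero derivative along $\mathfrak hu=\mathfrak gu$, hence is $G$-invariant. $\square$

**The nilradical meets $\mathfrak h$ trivially.** Let $\mathfrak n$ be the nilradical of $\mathfrak g$. If $Z\in\mathfrak n\cap\mathfrak h$, then $\mathrm{ad}\,Z$ is nilpotent and, by fact 1, semisimple. So it is $0$, $Z$ is central, and $Z=0$ by fact 2. Thus $\mathfrak n\cap\mathfrak h=0$.

**The nilradical is at most 2-step nilpotent.** Let $C^1=\mathfrak n$, $C^{i+1}=[\mathfrak n,C^i]$, and let $C^k$ be the last nonzero term. Suppose $k\ge3$. Then $\mathfrak b=C^{k-1}$ is an ideal of $\mathfrak g$, abelian because $[\mathfrak b,\mathfrak b]\subset C^{2k-2}$ and $2k-2\ge k+1$. Lemma 3 with $\mathfrak a=\mathfrak b$, $\mathfrak z=0$ makes $\mathrm{ad}\,\mathfrak n$ act on $\mathfrak b$ by skew operators. They are also nilpotent, hence zero, so $C^k=[\mathfrak n,\mathfrak b]=0$, a contradiction.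

## 5. The curvature $-\frac34|[X,W]|^2$ and the nilradical

**Example (Heisenberg group).** Take the left-invariant Riemannian metric with orthonormal frame $X,Y,Z$, $[X,Y]=Z$, $Z$ central. The Koszul formula gives $\nabla_XY=\frac12Z$, $\nabla_YY=0$, and $\nabla_YZ=\nabla_ZY=\frac12X$. So $R(X,Y)Y=\nabla_X\nabla_YY-\nabla_Y\nabla_XY-\nabla_ZY=-\frac14X-\frac12X=-\frac34X$: the plane $X\wedge Y$ has curvature $-\frac34$. The next lemma finds the same number in our setting and thereby removes nonabelian nilradicals.

**Lemma 4.** Let $\mathfrak z\subset\mathfrak a$ be as in Lemma 3. For every $0\ne\bar y\in\mathfrak a/\mathfrak z$ there are $X\in\mathfrak a$ with $X\bmod\mathfrak z=\bar y$ and a complement $\mathfrak w$ of $\mathfrak z$ in $\mathfrak a$ with $[X,\mathfrak w]=0$.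

**Step 1: geodesics with generator in $\mathfrak a$.** We want many geodesics $\exp(tX)o$ with $X\in\mathfrak a$. If $a=\eta+z$ with $a\in\mathfrak a$, $\eta\in\mathfrak h$, $z\in\mathfrak z$, then $\eta\in\mathfrak a\cap\mathfrak h=0$. So $\mathfrak a\cap(\mathfrak h+\mathfrak z)=\mathfrak z$, and $\mathfrak a/\mathfrak z$ embeds in $\mathfrak g/(\mathfrak h+\mathfrak z)$. Let $\bar E$ be the convex conjugate of $E^*|_{(\mathfrak h+\mathfrak z)^\perp}$, a function on $\mathfrak g/(\mathfrak h+\mathfrak z)$; it is positively 2-homogeneous, smooth and strongly convex off $0$. It is $\mathrm{Ad}(H)$-invariant, so by Lemma 3 $\bar E|_{\mathfrak a/\mathfrak z}$ is $\mathrm{Ad}(G)$-invariant. Put $\xi=d\bar E_{\bar y}\in(\mathfrak h+\mathfrak z)^\perp$. Invariance gives $\xi([Y,\bar y])=0$ for all $Y\in\mathfrak g$. Let $y=dE^*(\xi)\in\mathfrak g/\mathfrak h$. Its image in $\mathfrak g/(\mathfrak h+\mathfrak z)$ is the derivative at $\xi$ of the restricted function, that is, $\bar y$. So $y\in(\mathfrak a+\mathfrak h)/\mathfrak h\cong\mathfrak a$. Let $X\in\mathfrak a$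 be the corresponding element; by the embedding just noted, $X\bmod\mathfrak z=\bar y$. Since $\xi|_{\mathfrak z}=0$, we have $\xi([X,\mathfrak g])=0$, and Lemma 2 shows that $\exp(tX)o$ is a geodesic with initial velocity $y$.

**Step 2: varying $\bar y$.** This produces Jacobi fields that can be computed. For $\bar W\in\mathfrak a/\mathfrak z$ apply Step 1 to $\bar y_s=\bar y+s\bar W$, $s$ small, to get $\xi_s,y_s,X_s$ depending smoothly on $s$. Let $W=\frac d{ds}|_0X_s\in\mathfrak a$. It depends linearly on $\bar W$ and $W\bmod\mathfrak z=\bar W$. For $\zeta\in\mathfrak z$, differentiating $0=\xi_s(\zeta)=dE_{y_s}(\zeta)$ gives $g_y(W,\zeta)=0$, where $\mathfrak a$ is regarded as a subspace of $\mathfrak g/\mathfrak h$. Let $\mathfrak w=\mathfrak a\cap\mathfrak z^{\perp}$ with respect to $g_y$, a complement of $\mathfrak z$ in $\mathfrak a$. The injective linear map $\bar W\mapsto W$ goes into $\mathfrak w$, and dimensions agree, so $W$ runs through all of $\mathfrak w$.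

**Step 3: the curvature.** We read off $g(RW,W)$ from (3.3). By the formula for the differential of $\exp$, the Jacobi field $\partial_s|_0\exp(tX_s)o$ is in the moving frame $u(t)=\int_0^te^{-\tau\,\mathrm{ad}X}W\,d\tau\in\mathfrak a$. With $\zeta=[X,W]\in[\mathfrak a,\mathfrak a]\subset\mathfrak z$,
$$u(0)=0,\quad u'(0)=W,\quad u''(0)=-\zeta,\quad u'''(0)=[X,\zeta]\in\mathfrak z.$$
Equation (3.3) at $t=0$ gives $AW=\frac12\zeta$. Its $t$-derivative at $0$ gives $[X,\zeta]-2A\zeta+A^2W+RW=0$. Pair with $W\perp\mathfrak z$ and use that $A$ is skew: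
$$g(RW,W)=2g(A\zeta,W)-g(A^2W,W)=-2g(\zeta,AW)+|AW|^2=-|\zeta|^2+\tfrac14|\zeta|^2=-\tfrac34|\zeta|^2.$$
By $K\ge0$, $[X,W]=\zeta=0$. $\square$

**The nilradical is abelian.** Apply Lemma 4 to $\mathfrak a=\mathfrak n$, $\mathfrak z=[\mathfrak n,\mathfrak n]$, which is central in $\mathfrak n$ by Section 4. For each $\bar y\ne0$ we get $X\equiv\bar y$ with $[X,\mathfrak n]=[X,\mathfrak w]+[X,\mathfrak z]=0$. Such $X$ together with $\mathfrak z$ span $\mathfrak n$, and all of them are central in $\mathfrak n$. So $[\mathfrak n,\mathfrak n]=0$.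

## 6. Noncompact simple factors and long geodesics

Let $\mathfrak r$ be the radical of $\mathfrak g$ and $\mathfrak s_{nc}$ the sum of the noncompact simple ideals of $\mathfrak g/\mathfrak r$. We suppose $\mathfrak s_{nc}\ne0$ and derive a contradiction. The space $M$ will project to a symmetric space $\Sigma$ with negative curvature in some directions. The difficulty is that a field which starts over a negatively curved direction may be turned away from it by parallel transport in $M$. The remedy is that it must return on average.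

**Second variation.** For a proper variation $c_s$ (fixed endpoints) of a geodesic $c$ with variation field $U$, the second derivative at $s=0$ of $\frac12\int F^2(c_s')\,dt$ is the index form $I(U,U)=\int\big(g(DU,DU)-g(RU,U)\big)dt$. Every $U$ vanishing at the endpoints arises from a proper variation.

**Step 1: the projection and a metric on $\Sigma$.** Let $\sigma:\mathfrak g\to\mathfrak s_{nc}$ be the projection and $\rho:G\to S=\mathrm{Int}(\mathfrak s_{nc})$ the homomorphism induced by $\mathrm{Ad}$ on $\mathfrak g/\ker\sigma$. By fact 1, $\rho(H)$ is compact, so it lies in a maximal compact subgroup $K_0$ of $S$, which is connected. Let $\mathfrak s_{nc}=\mathfrak k+\mathfrak p$ be the Cartan decomposition with $\mathfrak k=\mathrm{Lie}\,K_0$, and $B$ the Killing form, negative definite on $\mathfrak k$ and positive definite on $\mathfrak p$. Let $\Sigma=S/K_0$ with base point $b_0$, and let $\pi:M\to\Sigma$, $\pi(ao)=\rho(a)b_0$, be the equivariant submersion.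

For $x\in\mathfrak p$ put $\xi_x=B(x,\sigma(\cdot))$. It vanishes on $\sigma^{-1}(\mathfrak k)\supset\mathfrak h$, and $x\mapsto\xi_x$ is linear and injective. For $T\in\sigma^{-1}(\mathfrak k)$,
$$(\mathrm{ad}^*(T)\xi_x)(Y)=-B(x,[\sigma T,\sigma Y])=B([\sigma T,x],\sigma Y),$$
so $\mathrm{ad}^*(T)\xi_x=\xi_{[\sigma T,x]}\in\mathfrak h^\perp$. By (3.2) the function $e(x)=E^*(\xi_x)$ satisfies $de_x([T,x])=0$ for $x\neq0$, $T\in\mathfrak k$; so $e$ is $K_0$-invariant. As a restriction of $E^*$ to a linear subspace it is positively 2-homogeneous, smooth and strongly convex off $0$. Identify $T^*_{b_0}\Sigma=\mathfrak k^\perp$ with $\mathfrak p$ by $x\mapsto B(x,\cdot)$. Then $e$ defines an $S$-invariant Finsler metric $F_\Sigma$ on $\Sigma$ with $E^*_\Sigma(\beta)=E^*(\pi^*\beta)$ at $b_0$, and by equivariance everywhere. Since $\beta(d\pi v)=(\pi^*\beta)(v)\le F^*(\pi^*\beta)F(v)=F_\Sigma^*(\beta)F(v)$, duality gives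
$$F_\Sigma(d\pi v)\le F(v).\tag{6.1}$$

**Step 2: geodesics and curvature of $\Sigma$.** We compute the Jacobi operator from explicit geodesics. Let $0\ne Y'\in\mathfrak p=T_{b_0}\Sigma$ be Legendre dual to $x'\in\mathfrak p$, i.e. $de_{x'}=B(\cdot,Y')$. By $K_0$-invariance, $0=B([T,x'],Y')=B(T,[x',Y'])$ for $T\in\mathfrak k$. As $[x',Y']\in\mathfrak k$, we get $[x',Y']=0$, hence $B(x',[Y',\cdot])=0$. By Lemma 2 for $\Sigma$, $\exp(tY')b_0$ is a geodesic, for every $0\ne Y'\in\mathfrak p$.

Fix $0\ne Y\in\mathfrak p$. The variation $\exp(t(Y+sW))b_0$, $W\in\mathfrak p$, has in the frame $\exp(tY)_*$ the Jacobi field $\bar u(t)=\int_0^t\cosh(\tau\,\mathrm{ad}Y)W\,d\tau$, the $\mathfrak p$-part of $\int_0^te^{-\tau\,\mathrm{ad}Y}W\,d\tau$. Here $\bar u(0)=0$, $\bar u'(0)=W$, $\bar u''(0)=0$, $\bar u'''(0)=\mathrm{ad}_Y^2W$. So (3.3) at $t=0$ gives $2\bar AW=0$ for all $W$, i.e. $\bar A=0$, and its derivative at $0$ gives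
$$\bar R_Y=-\mathrm{ad}_Y^2|_{\mathfrak p}.$$
The operator $\mathrm{ad}_Y^2|_{\mathfrak p}$ is $B$-symmetric with $B(\mathrm{ad}_Y^2W,W)=-B([Y,W],[Y,W])\ge0$. So it is diagonalizable with eigenvalues $\ge0$ and kernel $\{W\in\mathfrak p:[Y,W]=0\}$. As $\bar R_Y$ is $g_Y$-self-adjoint,
$$q(W):=-g_Y(\bar R_YW,W)\ge0,\quad\text{with equality iff }[Y,W]=0.$$
There is $W_0\in\mathfrak p$ with $q(W_0)>0$: otherwise $\mathrm{ad}_Y\mathfrak p=0$, and since $\mathrm{ad}_Y\mathfrak k\subset\mathfrak p$ we would have $\mathrm{ad}_Y^2=0$ and $B(Y,Y)=0$, contradicting $Y\neq0$.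

**Step 3: comparing index forms.** We choose a geodesic of $M$ that projects to a geodesic of $\Sigma$ of the same speed. Fix $0\ne x\in\mathfrak p$, let $\xi=\xi_x$, let $X$ satisfy (3.1) for $\xi$, and put $c(t)=\exp(tX)o$, $y=c'(0)=dE^*(\xi)$, $Y=d\pi(y)$, the $\mathfrak p$-part of $\sigma X$. For $v\in\mathfrak p$, $de_x(v)=\xi_v(X)=B(v,\sigma X)=B(v,Y)$, so $Y$ is the Legendre dual of $x$. Thus $Y\ne0$ and $F_\Sigma(Y)=F^*(\xi)=F(y)$. Since $B(x,[\sigma X,\cdot])=0$ by (3.1), Lemma 2 for $\Sigma$ shows that $\bar c=\pi c$, $\bar c(t)=\rho(\exp tX)b_0$, is a geodesic.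

Let $c_s$ be a proper variation of $c|_{[0,T]}$ with field $U$. By (6.1), $\int F^2(c_s')\ge\int F_\Sigma^2((\pi c_s)')$, with equality at $s=0$. Both sides are critical at $s=0$, since $c$ and $\bar c$ are geodesics. Hence
$$I_M(U,U)\ge I_\Sigma(d\pi U,d\pi U).\tag{6.2}$$

**Step 4: a long parallel field.** We test (6.2) on a slowly modulated parallel field and let $T\to\infty$. Choose $W_0$ for the $Y$ of Step 3 and $u_0\in\mathfrak g/\mathfrak h$ with $d\pi(u_0)=W_0$. The field $(\exp tX)_*e^{-tA}u_0$ is parallel along $c$, of constant length $|u_0|$. Let $U=\varphi(t)(\exp tX)_*e^{-tA}u_0$ with $\varphi=\sin(\pi t/T)$. By $K\ge0$,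
$$I_M(U,U)\le|u_0|^2\int_0^T\varphi'^2dt=\frac{|u_0|^2\pi^2}{2T}.$$
On the other side $d\pi U=\rho(\exp tX)_*\,\varphi\,d\pi(e^{-tA}u_0)$, and $\bar R$ is constant in the frame $\rho(\exp tX)_*$. Dropping the non-negative derivative term,
$$I_\Sigma(d\pi U,d\pi U)\ge\int_0^T\varphi^2f\,dt,\qquad f(t)=q\big(d\pi\,e^{-tA}u_0\big)\ge0,\quad f(0)=q(W_0)>0.$$

**Step 5: the mean of $f$ is positive.** The closure $\mathbb T$ of $\{e^{-tA}\}$ is a torus, because $A$ is skew. The function $\tau\mapsto q(d\pi\,\tau u_0)$ on $\mathbb T$ is a finite linear combination of characters. A nontrivial character of $\mathbb T$ restricts to $e^{i\lambda t}$ with $\lambda\ne0$ on the dense one-parameter group. So $f$ is a trigonometric polynomial whose constant term $\mu$ is the Haar mean over $\mathbb T$ of this function. The function is continuous, $\ge0$, and positive at $\tau=\mathrm{id}$. So $\mu>0$. Also $\int_a^bf=(b-a)\mu+O(1)$ uniformly in $a,b$, so $\int_{T/4}^{3T/4}f\ge\mu T/4$ for large $T$. Since $\varphi^2\ge\frac12$ on $[T/4,3T/4]$ and $f\ge0$, (6.2) gives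
$$\frac{\mu T}{8}\le\frac{|u_0|^2\pi^2}{2T}$$
for all large $T$, a contradiction.

So $\mathfrak s_{nc}=0$, and a Levi subalgebra $\mathfrak s$ of $\mathfrak g$ is compact semisimple.

## 7. The splitting $\mathfrak g=\mathfrak l\ltimes V$ with $\mathfrak h\subset\mathfrak l$

**Step 1: dividing by $V=[\mathfrak g,\mathfrak n]$.** We isolate the part of $\mathfrak n$ that is really rotated. By Lemma 3 with $\mathfrak a=\mathfrak n$, $\mathfrak z=0$, $\mathfrak g$ acts on $\mathfrak n$ by skew maps. So $\mathfrak n=\mathfrak n_0\oplus V$ with $\mathfrak n_0=\{Z\in\mathfrak n:[\mathfrak g,Z]=0\}$ and $V=[\mathfrak g,\mathfrak n]$. Both are ideals, and $V$ has no nonzero $\mathfrak g$-invariants. Recall the textbook fact $[\mathfrak g,\mathfrak r]\subset\mathfrak n$. Put $\mathfrak g'=\mathfrak g/V$, $\mathfrak r'=\mathfrak r/V$. Then $[\mathfrak g',\mathfrak r']\subset\mathfrak n/V$, which is central in $\mathfrak g'$. For $a,b\in\mathfrak s$, $x\in\mathfrak r'$ we get $[[a,b],x]=[a,[b,x]]-[b,[a,x]]=0$. As $[\mathfrak s,\mathfrak s]=\mathfrak s$, $\mathfrak g'=\mathfrak s\oplus\mathfrak r'$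 is a direct sum of ideals, and $\mathfrak r'$ is at most 2-step nilpotent.

**Step 2: $\mathfrak r'$ is abelian.** We apply Lemma 4 once more; the care goes into $\mathfrak a\cap\mathfrak h=0$. Let $\mathfrak z'=[\mathfrak r',\mathfrak r']$. It equals $[\mathfrak g',\mathfrak r']$ by Step 1, lies in $\mathfrak n/V$, and is central in $\mathfrak g'$. Let $\eta\in\mathfrak h$ have image $a+T$ in $\mathfrak g'$, $a\in\mathfrak s$, $T\in\mathfrak r'$. Then $\mathrm{ad}\,\eta$ acts on $\mathfrak r'$ as $\mathrm{ad}\,T$. This is semisimple by fact 1 and nilpotent, so it is $0$ and $T\in Z(\mathfrak r')$, the center of $\mathfrak r'$. Choose a vector space complement $\mathfrak r'=Z(\mathfrak r')\oplus\mathfrak r_2'$ and let $\mathfrak a'=\mathfrak r_2'\oplus\mathfrak z'$. It is an ideal of $\mathfrak g'$ because $[\mathfrak g',\mathfrak r']=\mathfrak z'$; $\mathfrak a'/\mathfrak z'$ is abelian; and $\mathfrak a'\cap Z(\mathfrak r')=\mathfrak z'$. Let $\mathfrak a,\mathfrak z$ be the preimages of $\mathfrak a',\mathfrak z'$ in $\mathfrak g$; thus $\mathfrak z\subset\mathfrak n$.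 If $\eta\in\mathfrak a\cap\mathfrak h$, its image lies in $\mathfrak a'\subset\mathfrak r'$, hence in $\mathfrak a'\cap Z(\mathfrak r')=\mathfrak z'$. So $\eta\in\mathfrak z\subset\mathfrak n$ and $\eta\in\mathfrak n\cap\mathfrak h=0$. Lemma 4 applies: for each $0\ne\bar y\in\mathfrak a/\mathfrak z$ there is $X\equiv\bar y$ with $[X,\mathfrak a]=[X,\mathfrak z]\subset[\mathfrak g,\mathfrak n]=V$. So the image of $X$ is central in $\mathfrak a'$. These images together with the central $\mathfrak z'$ span $\mathfrak a'$, so $[\mathfrak a',\mathfrak a']=0$. Finally $[\mathfrak r',\mathfrak r']=[\mathfrak r_2',\mathfrak r_2']=0$.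

Thus $\mathfrak g'=\mathfrak s\oplus\mathfrak r'$ is a compact Lie algebra. As $V$ is abelian, $\mathfrak g'$ acts on $V$, by skew maps and with $V^{\mathfrak g'}=0$.

**Cohomology recalled.** For a $\mathfrak q$-module $U$, the space of $k$-cochains is $\Lambda^k\mathfrak q^*\otimes U$ with the Chevalley–Eilenberg differential $d$. A 1-cocycle satisfies $\varphi([X,Y])=X\varphi(Y)-Y\varphi(X)$; a 1-coboundary is $\varphi(X)=Xu$. For an extension of $\mathfrak q$ with abelian kernel $U$ and a linear section $s$, $\omega(X,Y)=[sX,sY]-s[X,Y]$ is a 2-cocycle; if $\omega=d\varphi$, i.e. $\omega(X,Y)=X\varphi(Y)-Y\varphi(X)-\varphi([X,Y])$, then $s-\varphi$ is a homomorphism, and the extension splits. Small example: for $\mathfrak q=\mathbb R$ acting on $\mathbb C$ by $1\mapsto i$, the cocycle with $\varphi(1)=z$ is the coboundary of $u=-iz$. For the trivial module $\mathbb R$ nonzero cocycles are not coboundaries, so the absence of invariants matters.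

**Lemma 5.** Let $\mathfrak q$ be a Lie algebra with an $\mathrm{ad}$-invariant inner product, and $\rho_U:\mathfrak q\to\mathfrak{so}(U)$ a finite-dimensional representation with $U^{\mathfrak q}=0$. Then $H^k(\mathfrak q,U)=0$ for all $k$.

*Proof.* We build a contracting homotopy. Let $X_i$ be an orthonormal basis with dual basis $e^i$ and $[X_i,X_j]=\sum_kc_{ij}^kX_k$; then $c_{ij}^k$ is totally antisymmetric. The operator $\Omega=\sum_i\rho_U(X_i)^2$ commutes with $\rho_U(\mathfrak q)$, hence with $d$. Since $\langle\Omega u,u\rangle=-\sum_i|\rho_U(X_i)u|^2$ and $U^{\mathfrak q}=0$, $\Omega$ is invertible. Let $h=\sum_i\rho_U(X_i)\iota_{X_i}$. Use $d\iota_X+\iota_Xd=\mathcal L_X$, the identity $d\rho_U(X)-\rho_U(X)d=\sum_je^j\wedge\rho_U([X_j,X])$, and $\mathcal L_{X_i}=\rho_U(X_i)-\sum_{j,k}c_{ij}^k\,e^j\wedge\iota_{X_k}$. They give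
$$dh+hd=\Omega-\sum_{i,j,k}c_{ij}^k\,\rho_U(X_i)\,e^j\wedge\iota_{X_k}+\sum_{i,j,k}c_{jk}^i\,\rho_U(X_i)\,e^j\wedge\iota_{X_k}=\Omega,$$
because $c_{jk}^i=c_{ij}^k$. If $d\omega=0$ then $\omega=\Omega^{-1}(dh+hd)\omega=d(\Omega^{-1}h\omega)$. $\square$

**Step 3: splitting off $V$.** From $H^2(\mathfrak g',V)=0$ we get $\mathfrak g=\mathfrak l\ltimes V$ with a subalgebra $\mathfrak l\cong\mathfrak g'$, a compact Lie algebra.

**Step 4: moving $\mathfrak h$ into $\mathfrak l$.** We conjugate $\mathfrak l$ by an element of $V$. For $\eta\in\mathfrak h$ write $\eta=\mathrm{pr}\,\eta+\varphi(\eta)$ with $\mathrm{pr}\,\eta\in\mathfrak l$, $\varphi(\eta)\in V$. Since $V$ is abelian, $\eta$ acts on $V$ as $\mathrm{pr}\,\eta$, and comparing $V$-parts in $[\eta_1,\eta_2]$ shows that $\varphi$ is a 1-cocycle of $\mathfrak h$ in $V=V^{\mathfrak h}\oplus[\mathfrak h,V]$. By fact 1, Lemma 5 applies to $\mathfrak h$ and gives $H^1(\mathfrak h,[\mathfrak h,V])=0$. So there is $v_0\in V$ with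
$$\varphi(\eta)=[\mathrm{pr}\,\eta,v_0]+\varphi_0(\eta),\qquad\varphi_0(\eta)\in V^{\mathfrak h}.$$
As $V$ is an abelian ideal, $e^{-\mathrm{ad}v_0}Z=Z+[Z,v_0]$ for $Z\in\mathfrak l$. Replace $\mathfrak l$ by $e^{-\mathrm{ad}v_0}\mathfrak l$. Then $\eta=T+\varphi_0(\eta)$ with $T\in\mathfrak l$, and $[T,\varphi_0(\eta)]=[\eta,\varphi_0(\eta)]=0$. Now $\mathrm{ad}\,T$ is semisimple on $\mathfrak l\oplus V$ (skew on both summands), $\mathrm{ad}\,\varphi_0(\eta)$ is nilpotent, the two commute, and their sum $\mathrm{ad}\,\eta$ is semisimple. By uniqueness of the Jordan decomposition $\mathrm{ad}\,\varphi_0(\eta)=0$, so $\varphi_0(\eta)\in V^{\mathfrak g}=0$. Hence $\mathfrak h\subset\mathfrak l$.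

## 8. The product $N\times V$, and how far isotropy rotations reach

Since $G$ is simply connected, $G=L\ltimes V$ with $L$ simply connected, $\mathrm{Lie}\,L=\mathfrak l$, and $H\subset L$ as $H$ is connected. Put $N=L/H$. Then $M=N\times V$ with
$$(k,w)\cdot(x,v)=(kx,\ w+kv)\qquad(k\in L,\ w\in V),\tag{8.1}$$
$o=(eH,0)$, and $L$ acts orthogonally on $V$. If $V=0$, then $\mathfrak g=\mathfrak l$ is compact, and Theorem A holds with the group $L$. From now on $V\ne0$.

Write $T^*M=T^*N\times V\times V^*\ni(x,p;v,\alpha)$ and $k\alpha=\alpha\circ k^{-1}$. Invariance under $V$ means that $E^*$ does not depend on $v$, and invariance under $L$ that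
$$E^*(kx,kp,k\alpha)=E^*(x,p,\alpha).\tag{8.2}$$
As in the twist example of Section 2, we want to rotate $\alpha$ alone:
$$E^*(x,p,k\alpha)=E^*(x,p,\alpha)\quad\text{for all }k\in L.\tag{8.3}$$

The first thing to try is the algebra we already have. Lemma 3 with $\mathfrak a=V$, $\mathfrak z=0$ says $\mathfrak g\alpha=\mathfrak h\alpha$ for $\alpha\in V^*$, and $V$ acts trivially on $V^*$, so $\mathfrak l\alpha=\mathfrak h\alpha$. Thus the $H$-orbits in the connected manifold $L\alpha$ are open, and $L\alpha=H\alpha$. So for $k\in L$ there is $h\in H$ with $k\alpha=h\alpha$, and (8.2) gives $E^*(eH,0,k\alpha)=E^*(h\,eH,h0,h\alpha)=E^*(eH,0,\alpha)$. For $x=k'H$ in place of $eH$, (8.2) gives $E^*(x,0,\alpha)=E^*(eH,0,k'^{-1}\alpha)=E^*(eH,0,\alpha)$. So (8.3) holds for $p=0$.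

The argument stops at $p\ne0$. The element $h$ that carries $\alpha$ to $k\alpha$ also carries $p$ to $hp$, and (8.2) then compares $E^*(eH,hp,k\alpha)$ with $E^*(eH,p,\alpha)$. We would need the stabilizer of $p$ in $H$ to be transitive on $L\alpha$, and Lemma 3 does not say this. We have also not used curvature for directions that mix $N$ and $V$. This is where Lemma 1 enters.

## 9. Rotating $\alpha$ alone

**Proposition 6.** $E^*(x,p,k\alpha)=E^*(x,p,\alpha)$ for all $k\in L$.

**Step 1: reduction to an infinitesimal statement.** For $\alpha=0$ there is nothing to prove. We show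
$$\langle\alpha,Z\,\partial_\alpha E^*(\xi_0)\rangle=0\quad\text{for all }Z\in\mathfrak l,\ \xi_0=(x_0,p_0;0,\alpha),\ \alpha\ne0.\tag{9.1}$$
Since $Z\alpha=-\alpha\circ Z$, this says that $E^*$ has zero derivative in the directions $(0,Z\alpha)$. As $L$ is connected and $k\alpha\neq0$, the Proposition follows by integration.

Fix $\xi_0$. Let $\Phi_t$ be the flow of $X_{E^*}$ and $\xi(t)=\Phi_t\xi_0=(x(t),p(t);v(t),\alpha(t))$, over the geodesic $c=(x(t),v(t))$. By fact 3, $\xi(t)=\exp(tX)\xi_0$ with $X\in\mathfrak g$. Since $E^*$ does not depend on $v$, Hamilton's equations give $\alpha(t)=\alpha$ and $\dot v=\partial_\alpha E^*$. With $\exp(tX)=(k_t,w_t)$ we get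
$$k_t\alpha=\alpha,\quad x(t)=k_tx_0,\quad p(t)=k_tp_0.\tag{9.2}$$

**Step 2: an extra first integral.** It will make $g(\nu,J)$ constant for suitable $J$. Let
$$\Xi=\langle\alpha,\partial_\alpha E^*\rangle=\tfrac d{ds}\big|_{s=1}E^*(x,p,s\alpha),$$
a smooth function on $T^*M\setminus0$. It is $G$-invariant, because $E^*$ is and the scaling $\alpha\mapsto s\alpha$ commutes with the action of $G$. By the g.o. property each trajectory of $X_{E^*}$ lies in a $G$-orbit, so $\Xi$ is constant along trajectories. Let $\alpha_i$ be linear coordinates of $\alpha$; they too are constant along trajectories. Since $\Xi$ does not depend on $v$, $\{\alpha_i,\alpha_j\}=\{\alpha_i,\Xi\}=0$.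

**Step 3: a Lagrangian subspace.** The vectors $X_{\alpha_i},X_\Xi$ at $\xi_0$ span an isotropic subspace of $T_{\xi_0}(T^*M)$. It is contained in a Lagrangian subspace $\Lambda$. For $\delta\in\Lambda$, pairing with these vectors gives $d\alpha_i(\delta)=0$ and $d\Xi(\delta)=0$. By $\Phi_t$-invariance of $\alpha_i$ and $\Xi$, the same holds for $d\Phi_t\delta$ for every $t$.

**Step 4: from $\Lambda$ to Jacobi fields.** We need that $\Lambda$ gives a Lagrangian family. For $\delta\in T_{\xi_0}(T^*M)$ take covectors $\xi_s$ with $\partial_s\xi_s|_0=\delta$, and let $J$ be the variation field of the geodesics under $\Phi_t\xi_s$. The linear map $\delta\mapsto(J(0),DJ(0))$ is an isomorphism. Indeed, dimensions agree; if $J(0)=0$ we may take $\xi_s$ in one fiber, with velocities $y_s=dE^*(\xi_s)$, and then $DJ(0)=D_sT|_{t=0}=\frac{d}{ds}|_0y_s$; if this vanishes too, then $\delta=0$, as $dE^*$ is a diffeomorphism off $0$. With $\theta$ the canonical 1-form,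
$$d\theta(\delta_1,\delta_2)=g(DJ_1,J_2)-g(DJ_2,J_1).\tag{9.3}$$
To see this, take a family of geodesics with parameters $r,s$ and velocity $T$; the covectors are $g_T(T,\cdot)$, so $\theta(\partial_r)=g_T(T,J_r)$. By (1.1), where the Cartan term vanishes because one argument is $T$, $\partial_sg_T(T,J_r)=g_T(D_sT,J_r)+g_T(T,D_sJ_r)$. Torsion-freeness gives $D_sT=DJ_s$ and $D_sJ_r=D_rJ_s$. Antisymmetrizing, $d\theta(\partial_s,\partial_r)=g(DJ_s,J_r)-g(DJ_r,J_s)$, which is (9.3). Since the symplectic form is $\pm d\theta$, the space $\mathcal J$ of Jacobi fields belonging to $\Lambda$ has dimension $m=\dim M$ and is a Lagrangian family in the sense of Section 1.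

**Step 5: $\langle\alpha,J_V\rangle$ is constant for $J\in\mathcal J$.** Write $J=(J_N,J_V)$ for the components along $N$ and $V$, coming from trajectories $\xi_s(t)$. Then, at $s=0$,
$$\tfrac d{dt}\langle\alpha,J_V\rangle=\langle\alpha,\partial_s\dot v_s\rangle=\partial_s\langle\alpha_s,\dot v_s\rangle-\langle\partial_s\alpha_s,\dot v\rangle=d\Xi(d\Phi_t\delta)-0=0,$$
because $\dot v_s=\partial_\alpha E^*$, so $\langle\alpha_s,\dot v_s\rangle=\Xi(\xi_s(t))$, and $\partial_s\alpha_s=0$ by Step 3.

**Step 6: the parallel field.** We verify the hypotheses of Lemma 1. Define $\nu(t)\in T_{c(t)}M$ by $g_{c'}(\nu,\cdot)=\langle\alpha,dv(\cdot)\rangle$. It is smooth for all $t$. By (9.2), $\exp(tX)^*\langle\alpha,dv\rangle=\langle k_t^{-1}\alpha,dv\rangle=\langle\alpha,dv\rangle$, and $\exp(tX)$ carries $g_{c'(0)}$ to $g_{c'(t)}$. So $\nu(t)=\exp(tX)_*\nu(0)$ and $g(\nu,\nu)$ is constant. By Step 5, $g(\nu,J)=\langle\alpha,J_V\rangle$ is constant for $J\in\mathcal J$. Lemma 1 with $K\ge0$ gives $D\nu=0$ and $R\nu=0$ along $c$.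

**Step 7: affine and bounded.** Now we use $\nu$ on Killing fields. For $Z\in\mathfrak l$ let $Z_N$ be its action field on $N$. The Killing field $(x,v)\mapsto(Z_N(x),Zv)$ restricts to a Jacobi field $J_Z$ along $c$, and $g(\nu,J_Z)=\langle\alpha,Zv(t)\rangle$. As $\nu$ is parallel,
$$\tfrac{d^2}{dt^2}\langle\alpha,Zv(t)\rangle=g(\nu,D^2J_Z)=-g(\nu,RJ_Z)=-g(R\nu,J_Z)=0.$$
So $\langle\alpha,Zv(t)\rangle$ is affine in $t$. By conservation of momentum, $\langle p(t),Z_N(x(t))\rangle+\langle\alpha,Zv(t)\rangle$ is constant. By (9.2),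
$$\langle p(t),Z_N(x(t))\rangle=\langle p_0,(\mathrm{Ad}(k_t^{-1})Z)_N(x_0)\rangle,$$
which is bounded, because $\mathfrak l$ is compact and so $\mathrm{Ad}(L)$ preserves an inner product on $\mathfrak l$. A bounded affine function is constant, so $\langle\alpha,Z\dot v(t)\rangle=0$. At $t=0$ this is (9.1). $\square$

## 10. The action of $L\times V$ and the proof of Theorem A

Let $M_1=M$ be simply connected; the case $V=0$ was settled in Section 8. Let $Q=L\times V$ (direct product) act on $M=N\times V$ by
$$(k,w)(x,v)=(kx,\ v+w).$$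
The action is transitive. On covectors it sends $(x,p;v,\alpha)$ to $(kx,kp;v+w,\alpha)$, and by (8.2) and Proposition 6
$$E^*(kx,kp,\alpha)=E^*\big(kx,kp,k(k^{-1}\alpha)\big)=E^*(x,p,k^{-1}\alpha)=E^*(x,p,\alpha).$$
So $Q$ acts by isometries. Its Lie algebra $\mathfrak l\oplus V$ is compact, since $\mathfrak l$ is compact and $V$ is abelian. Thus $Q$ is quasi-compact. If one wants an effective action, replace $Q$ by its image in $I(M,F)$; the Lie algebra of the image is a quotient of $\mathfrak l\oplus V$, hence compact. This proves Theorem A. $\blacksquare$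

The sentences above about $Q$ on $N\times V$ use only $V\ne0$ and the universal cover $M$, so they are also available in Theorem B.

## 11. The centralizer of the nilradical, deck transformations, and the diffeomorphism type

We prove Theorem B. By Section 5, $\mathfrak n$ is abelian. If $V=0$, then $\mathfrak g=\mathfrak l$ is compact, $\mathfrak n$ is its center, $\mathfrak c_{\mathfrak g}(\mathfrak n)=\mathfrak g$, and $I_0(M_1,F)$ is transitive. Assume $V\ne0$ in Steps 1–4.

**Step 1: the shape of deck transformations.** We want isometries of $M$ to descend to $M_1$. Let $\Gamma$ be the deck group of $M\to M_1$. Elements of $G$ are lifts of isometries of $M_1$, so $G$ normalizes $\Gamma$. As $G$ is connected and $\Gamma$ is discrete, $G$ commutes with $\Gamma$. Let $\gamma\in\Gamma$. Commuting with $V$ and with $L$ gives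
$$\gamma(x,v)=(\gamma_1(x),v+\beta(x)),$$
where $\gamma_1$ is an $L$-equivariant diffeomorphism of $N$ and $\beta(kx)=k\beta(x)$.

**Step 2: $\beta=0$.** We combine convexity with recurrence. Let $0\ne\alpha\in V^*$ and $\phi=\langle\alpha,\beta\rangle$, a function on $N$. As $\gamma$ is an isometry and $\gamma^*(0,\alpha)=(d\phi,\alpha)$,
$$E^*(x,d\phi_x,\alpha)=E^*(\gamma_1x,0,\alpha)=E^*(x,0,\alpha),$$
the last equality by $Q$-invariance, since $L$ is transitive on $N$. Let $\theta(x)=\partial_pE^*(x,0,\alpha)$; by $Q$-invariance it is an $L$-invariant vector field on $N$. The segment from $(0,\alpha)$ to $(d\phi_x,\alpha)$ avoids $0$, and $E^*$ is strictly convex on it if $d\phi_x\neq0$, with equal end values. Hence $\langle d\phi,\theta\rangle\le0$, with equality only where $d\phi=0$.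

Choose an $\mathrm{Ad}(H)$-invariant complement of $\mathfrak h$ in $\mathfrak l$ and in it the element $T$ with $T\bmod\mathfrak h=\theta(eH)$. As $\theta(eH)$ is $H$-fixed, $\mathrm{Ad}(H)T=T$. So $\exp(tT)$ commutes with $H$, and the flow of $\theta$ is $kH\mapsto k\exp(tT)H$. Along it
$$\phi(k\exp(tT)H)=\langle\alpha,k\exp(tT)\beta(eH)\rangle,$$
a trigonometric polynomial in $t$, because $L$ acts orthogonally on $V$. It is nonincreasing. Since $\exp(t_nT)$ converges to the identity on $V$ for suitable $t_n\to\infty$, its values recur, so it is constant. As $k$ was arbitrary, $\langle d\phi,\theta\rangle=0$ everywhere, and $d\phi=0$. Since $\alpha$ is arbitrary and $N$ is connected, $\beta$ is a constant vector, fixed by $L$, so $\beta\in V^{\mathfrak g}=0$.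

**Step 3: $\mathfrak l=\mathfrak h+\mathfrak c_{\mathfrak l}(V)$.** Here the rotations of $V$ become isotropy elements. Now $\gamma(x,v)=(\gamma_1x,v)$ commutes with $Q$ and with the maps $\rho_k(x,v)=(x,kv)$, $k\in L$. The $\rho_k$ are isometries by Proposition 6, so they descend to $M_1$. For $Z\in\mathfrak l$ the one-parameter group $\rho_{\exp sZ}$ therefore gives an element $\eta\in\mathfrak g=\mathrm{Lie}\,I(M_1,F)$ whose action field on $M$ is $(0,Zv)$. It vanishes at $o=(eH,0)$, so $\eta\in\mathfrak h\subset\mathfrak l$. Conjugating the translation by $w$ with $\rho_{\exp sZ}$ gives the translation by $\exp(sZ)w$, so $[\eta,w]=[Z,w]$ for $w\in V$. Hence $Z-\eta\in\mathfrak c_{\mathfrak l}(V)$.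

**Step 4: the centralizer is compact and transitive.** Since $\mathfrak n=\mathfrak n_0\oplus V$ with $\mathfrak n_0$ central in $\mathfrak g$, and $V$ is abelian,
$$\mathfrak c_{\mathfrak g}(\mathfrak n)=\mathfrak c_{\mathfrak l}(V)\oplus V,$$
a direct sum of ideals. The first summand is a subalgebra of the compact Lie algebra $\mathfrak l$, hence compact, and the second is abelian. So $\mathfrak c_{\mathfrak g}(\mathfrak n)$ is a compact Lie algebra. It is an ideal of $\mathfrak g$, being the centralizer of an ideal, and by Step 3 $\mathfrak c_{\mathfrak g}(\mathfrak n)+\mathfrak h=\mathfrak g$. Let $C$ be the connected normal subgroup of $I_0(M_1,F)$ with this Lie algebra. Its orbit through the image of $o$ is open. By normality, elements of $I_0(M_1,F)$ permute the $C$-orbits, and by homogeneity all of them are open. As $M_1$ is connected, $C$ is transitive.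

**Step 5: the diffeomorphism type when $M_1=M$ is simply connected.** We split off a Euclidean factor using the quasi-compact group. Let $Q$ be the group of Section 10, or $Q=L$ if $V=0$. It is simply connected with compact Lie algebra, so by Weyl's theorem $Q=K\times\mathbb R^b$ with $K$ compact semisimple. The isotropy group $Q_o$ is connected, because $M=Q/Q_o$ is simply connected. As $K$ is compact and $Q_o$ is closed, $KQ_o$ is closed. It equals $K\times A$ with $A=\mathrm{pr}_{\mathbb R^b}(Q_o)$. So $A$ is a closed connected subgroup of $\mathbb R^b$, i.e. a linear subspace. Let $\mathbb R^c\subset\mathbb R^b$ be a linear complement of $A$; it acts on $M$. The map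
$$M=Q/Q_o\to Q/KQ_o=\mathbb R^b/A\cong\mathbb R^c$$
is equivariant, with fiber $KQ_o\cdot o=K\cdot o$ over $0$. Since $\mathbb R^c$ acts simply transitively on the base, $(K\cdot o)\times\mathbb R^c\to M$, $(z,r)\mapsto r\cdot z$, is a smooth bijection. Its inverse sends $m$, lying over $r$, to $((-r)\cdot m,\,r)$ and is smooth. So $M$ is diffeomorphic to $N_c\times\mathbb R^c$ with $N_c=K\cdot o$, a compact homogeneous space of the compact semisimple group $K$. This proves Theorem B. $\blacksquare$
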